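\title{Rainbow sets of every countable order type for bounded colorings of triples of $\omega_1$}

\begin{abstract}
A coloring of the triples of $\omega_1$ is $l$-bounded if no color is used more than $l$ times, and a set is rainbow if its triples receive pairwise different colors. We prove in ZFC that for every finite $l$, every $l$-bounded coloring of the triples of $\omega_1$ has rainbow sets of every countable order type. The case $l=2$ answers a question of Zhang. The proof passes to a ccc extension satisfying Martin's axiom, finds there a tree-like countable set along which the coloring has limits, and builds the rainbow set inside it in $\omega$ steps guided by ultrafilters. We also show that the result fails for rainbow sets of type $\omega_1$, for countable ordinals in place of $\omega_1$, and for $n$-tuples with $n\ge 4$.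
\end{abstract}

\section{Introduction}\label{sec:intro}

Ramsey's theorem starts from a coloring with few colors and finds a large set on which a single color is used. Its rainbow counterpart starts from a coloring in which every color is rare and looks for a large set on which no color is repeated. For sets of ordinals we measure size by order type.

Let $\lambda,\kappa,i$ be ordinals and $n<\omega$, and let $[\lambda]^n$ be the set of $n$-element subsets of $\lambda$. A coloring $f:[\lambda]^n\to\lambda$ is \emph{$i$-bounded} if $|f^{-1}\{\xi\}|\le i$ for every $\xi\in\lambda$, and \emph{${<}\omega$-bounded} if every $f^{-1}\{\xi\}$ is finite. A set $A\subset\lambda$ is \emph{rainbow} for $f$ if $f\restriction[A]^n$ is injective. The relation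
\[
\lambda\to^{\mathrm{poly}}(\kappa)^n_{i\text{-bdd}}
\]
means that every $i$-bounded $f:[\lambda]^n\to\lambda$ has a rainbow set of order type $\kappa$, and $\lambda\to^{\mathrm{poly}}(\kappa)^n_{<\omega\text{-bdd}}$ is defined in the same way with ${<}\omega$-bounded colorings. Only the fibers of $f$ matter, so for infinite $\lambda$ the colors may come from any set of size at most $|\lambda|$.

For triples of $\omega_1$ two facts are known: $\omega_1\not\to^{\mathrm{poly}}(4)^3_{<\omega\text{-bdd}}$, and ZFC proves $\omega_1\to^{\mathrm{poly}}(\omega+k)^3_{l\text{-bdd}}$ for all $k,l<\omega$. So a uniform finite bound is indispensable, and with such a bound one gets past $\omega$. It is natural to ask how far.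

\begin{quote}
\emph{Question} (Zhang \cite{Zhang}). Does ZFC prove $\omega_1\to^{\mathrm{poly}}(\alpha)^3_{2\text{-bdd}}$ for every $\alpha<\omega_1$?
\end{quote}

The answer is yes; it is the case $l=2$ of our main theorem.

\begin{theorem}[ZFC]\label{thm:main}
For all $1\le l<\omega$ and $\alpha<\omega_1$, we have $\omega_1\to^{\mathrm{poly}}(\alpha)^3_{l\text{-}\mathrm{bdd}}$.
\end{theorem}

The second theorem is a complement. It is not used in the proof of Theorem~\ref{thm:main}.

\begin{theorem}[ZFC]\label{thm:sharp}
\begin{enumerate}
\item[(1)] $\omega_1\not\to^{\mathrm{poly}}(\omega_1)^3_{2\text{-}\mathrm{bdd}}$.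
\item[(2)] $\lambda\not\to^{\mathrm{poly}}(\omega^\omega)^3_{2\text{-}\mathrm{bdd}}$ for every countably infinite ordinal $\lambda$.
\item[(3)] $\omega_1\not\to^{\mathrm{poly}}(\omega^\omega+n-3)^n_{2\text{-}\mathrm{bdd}}$ for every $4\le n<\omega$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:examples} collects simple colorings that indicate what to expect. Section~\ref{sec:reductions} reduces Theorem~\ref{thm:main} to a statement under $\mathrm{MA}_{\aleph_1}$, and Section~\ref{sec:small} shows the method for the order types $\omega$ and $\omega^2$. Sections~\ref{sec:blocks}--\ref{sec:good} produce the uniform sets on which the method runs, Sections~\ref{sec:slots} and~\ref{sec:construction} build the rainbow set, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.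

Ordinal powers such as $\omega^\rho$ are ordinal exponentiation. For sets $X,Y$ of ordinals, $X<Y$ means that every element of $X$ is below every element of $Y$, and $\operatorname{otp}(X)$ is the order type of $X$.

\section{What simple colorings show}\label{sec:examples}

For each $\gamma<\omega_1$ fix an injection $\iota_\gamma:\gamma\to\omega$.

\begin{example}[reduction to ordinary partition relations]\label{ex:ramsey}
The relation $\lambda\to(\kappa)^n_l$ says that every $g:[\lambda]^n\to l$ is constant on $[A]^n$ for some $A\subset\lambda$ of type $\kappa$. It implies $\lambda\to^{\mathrm{poly}}(\kappa)^n_{l\text{-bdd}}$: enumerate each fiber of an $l$-bounded $f$ and let $g(s)<l$ be the position of $s$ in its fiber; if $g$ is constant on $[A]^n$, then $A$ is rainbow. By Ramsey's theorem, $\omega\to^{\mathrm{poly}}(\omega)^n_{l\text{-bdd}}$. For triples of $\omega_1$ this reduction is of no use from $\omega+2$ on. For $\xi<\eta<\gamma$ let $g(\{\xi,\eta,\gamma\})$ be $0$ if $\iota_\gamma(\xi)<\iota_\gamma(\eta)$ and $1$ otherwise, and let $a_0<a_1<\dots<b<c$ be a set of type $\omega+2$. If $g$ were constantly $0$ on its triples,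 then $\iota_c(a_0)<\iota_c(a_1)<\dots<\iota_c(b)$; if it were constantly $1$, then $\iota_c(a_0)>\iota_c(a_1)>\cdots$. Both are impossible in $\omega$, so $\omega_1\not\to(\omega+2)^3_2$.
\end{example}

\begin{example}[finite fibers are not enough]\label{ex:unbounded}
For $\xi<\eta<\gamma$ let $f(\{\xi,\eta,\gamma\})=(\gamma,\max\{\iota_\gamma(\xi),\iota_\gamma(\eta)\})$. The fiber of $(\gamma,m)$ is finite, because only finitely many $\xi<\gamma$ have $\iota_\gamma(\xi)\le m$. Given four points, let $\gamma$ be the largest, and name the others $a,b,c$ so that $\iota_\gamma(c)$ is the largest of their three values. Then $f(\{a,c,\gamma\})=f(\{b,c,\gamma\})$. This is the first of the two known facts quoted above.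
\end{example}

All the counterexamples in Theorem~\ref{thm:sharp} come from one device: the top $n-1$ points of an $n$-tuple name a pair below them and spoil it.

\begin{lemma}\label{lem:pairing}
Let $\lambda$ be infinite, $n\ge2$ and $\Phi:[\lambda]^{n-1}\to[\lambda]^2$. There is a $2$-bounded $f:[\lambda]^n\to\lambda$ such that $A\subset\lambda$ fails to be rainbow exactly when some $t\in[A]^{n-1}$ satisfies $\Phi(t)\subset A$ and $\Phi(t)<t$.
\end{lemma}

\begin{proof}
Identify $s\ne s'$ in $[\lambda]^n$ if they have the same set $t$ of top $n-1$ elements and $\Phi(t)=\{\min s,\min s'\}$. The set $t$ and then $s'$ are determined by $s$, so this defines a partition of $[\lambda]^n$ into classes of size at most $2$. Let $f$ give different colors to different classes.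
\end{proof}

For such colorings, Theorem~\ref{thm:main} says that for every $\Phi:[\omega_1]^2\to[\omega_1]^2$ there are sets $A$ of every countable type in which no $u<v$ satisfy $\Phi(\{u,v\})\subset A\cap u$.

The evidence could suggest a negative answer to the question. The reduction to ordinary partition relations stops before $\omega+2$, and by Theorem~\ref{thm:sharp} there is a barrier at $\omega^\omega$ for triples of a countable ordinal and at $\omega^\omega+1$ for quadruples of $\omega_1$. The counterexample for quadruples uses the top point to fix a countable ordinal and the two middle points to name any pair in it. A triple has only one middle point, and Theorem~\ref{thm:main} shows that no such barrier exists for triples of $\omega_1$.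

\section{Reductions and collision graphs}\label{sec:reductions}

\subsection{Graphs and their limits}
A \emph{graph} on a set $V$ is a set $H\subset[V]^2$ of edges; the vertices will be points, pairs or triples of ordinals. For $P\subset V$ put $H\restriction P=H\cap[P]^2$. The set $P$ is \emph{independent} in $H$ if $H\restriction P=\emptyset$, and $H$ has \emph{degree $<l$} if every vertex has fewer than $l$ neighbors.

Let $U$ be an ultrafilter on a set $J$. A property holds for \emph{$U$-many $j$} if the set of $j$ with that property is in $U$. If $h$ is a function on $J$ with finite range, $U\text{-}\lim_j h(j)$ is the unique value taken for $U$-many $j$. If $H_j$ $(j\in J)$ are graphs on $V$, then $U\text{-}\lim_jH_j$ is the graph whose edges are those lying in $H_j$ for $U$-many $j$.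

\begin{lemma}\label{lem:ulim}
Let $H=U\text{-}\lim_jH_j$.
\begin{enumerate}
\item[(1)] If $P\subset V$ is finite, then $H_j\restriction P=H\restriction P$ for $U$-many $j$. In particular, if $H_j\restriction P=H'$ for all $j$, then $H\restriction P=H'$.
\item[(2)] If every $H_j$ has degree $<l$, then so does $H$.
\end{enumerate}
\end{lemma}

\begin{proof}
For each $a\in[P]^2$, $U$-many $j$ satisfy $a\in H_j\Leftrightarrow a\in H$; intersect these finitely many sets. For (2), apply (1) to a vertex together with $l$ of its neighbors in $H$.
\end{proof}

\subsection{Reduction to Martin's axiom}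
A poset is \emph{ccc} if it has no uncountable set of pairwise incompatible conditions. $\mathrm{MA}_{\aleph_1}$ states that for every ccc poset and every family of at most $\aleph_1$ dense subsets there is a filter meeting all of them. We use two textbook facts.
\begin{enumerate}
\item[(M1)] There is a ccc forcing extension satisfying $\mathrm{MA}_{\aleph_1}$, for instance by the Solovay--Tennenbaum finite support iteration of length $2^{\aleph_1}$ of ccc posets of size at most $\aleph_1$; and ccc forcing preserves $\omega_1$.
\item[(M2)] $\mathrm{MA}_{\aleph_1}$ implies $\mathfrak b>\aleph_1$: for every family of at most $\aleph_1$ functions from a countable set $C$ to $\omega$ there is one function that dominates each of them outside a finite subset of $C$.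
\end{enumerate}

It suffices to prove Theorem~\ref{thm:main} under $\mathrm{MA}_{\aleph_1}$, because the existence of a rainbow set of type $\alpha$ is the ill-foundedness of a tree. Initial segments of rainbow sets are rainbow, so let $\omega\le\alpha<\omega_1$. Let $f$ be $l$-bounded and fix a bijection $\theta:\omega\to\alpha$. Let $\mathbb T$ be the tree of finite sequences $(\xi_0,\dots,\xi_{m-1})$ from $\omega_1$ such that $\theta(i)\mapsto\xi_i$ is order preserving and $\{\xi_i:i<m\}$ is rainbow. An infinite branch of $\mathbb T$ enumerates a rainbow set of type $\alpha$, since any two of its triples occur in a finite initial segment. Conversely, if $A$ is rainbow of type $\alpha$, then taking for $\xi_i$ the $\theta(i)$-th element of $A$ gives an infinite branch. Suppose $\mathbb T$ has no infinite branch in $V$. Then $V$ contains a function from $\mathbb T$ to the ordinals that strictly decreases under extension, and this function excludes infinite branches in every extension of $V$ as well. Let $V[G]$ be as in (M1). It has the same $\omega_1$, the coloring $f$ is still $l$-bounded, and the definition of $\mathbb T$ gives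 the same tree. The theorem under $\mathrm{MA}_{\aleph_1}$ yields an infinite branch of $\mathbb T$ in $V[G]$, a contradiction.

\emph{From here to the end of Section~\ref{sec:construction} we assume $\mathrm{MA}_{\aleph_1}$ and fix an $l$-bounded $f:[\omega_1]^3\to\omega_1$.}

\subsection{Collisions}
Two triples $s,t$ \emph{collide}, written $s\sim t$, if $s\neq t$ and $f(s)=f(t)$. This is a graph of degree $<l$ on $[\omega_1]^3$, and $A$ is rainbow if and only if $[A]^3$ is independent in it.

We first arrange that colliding triples have the same maximum. Choose $b_\xi$ $(\xi<\omega_1)$ recursively, above all earlier $b_\eta$ and above all elements of the countably many triples that collide with a member of $[\{b_\eta:\eta<\xi\}]^3$. If $s\sim t$ are triples from $\{b_\xi:\xi<\omega_1\}$ and $\max s<\max t=b_\xi$, then $b_\xi$ was chosen above all elements of $t$, which is absurd. Identifying $\{b_\xi:\xi<\omega_1\}$ with $\omega_1$, we may assume: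
\begin{enumerate}
\item[$(\star)$] if $s\sim t$, then $\max s=\max t$.
\end{enumerate}

Let $P\subset\omega_1$ be finite. Two graphs record the collisions created by adding one or two points to $P$. For $u\notin P$ let $E_P(u)$ be the graph on $[P]^2$ in which $s,t$ are adjacent if $s\cup\{u\}\sim t\cup\{u\}$; for $u\in P$ put $E_P(u)=*$, a dummy value. For distinct $u,v\notin P$ let $I_P(u,v)=I_P(v,u)$ be the graph on $P$ in which $x,x'$ are adjacent if $\{x,u,v\}\sim\{x',u,v\}$. For fixed $P$ both functions have finite range, and their values other than $*$ have degree $<l$. We use three properties.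
\begin{enumerate}
\item[(P1)] If $P'\subset P$ and $u,v\notin P$, then $E_{P'}(u)=E_P(u)\restriction[P']^2$ and $I_{P'}(u,v)=I_P(u,v)\restriction P'$.
\item[(P2)] $I_P(u,v)$ is determined by $E_{P\cup\{v\}}(u)$: the points $x,x'$ are adjacent in the former if and only if $\{x,v\},\{x',v\}$ are adjacent in the latter.
\item[(P3)] If $P'\subset P$, $u,v\notin P$, and all elements of $P\setminus P'$ are above $u$ and $v$, then $I_P(u,v)=I_{P'}(u,v)$.
\end{enumerate}
For (P3), if $x>u,v$ and $\{x,u,v\}\sim\{x',u,v\}$, then $(\star)$ gives $x=\max\{x',u,v\}$, so $x=x'$, which is impossible.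

\section{Order types $\omega$ and $\omega^2$}\label{sec:small}

This section explains the method; the later sections do not depend on it.

\subsection{Type $\omega$}
Choose points $u_0<u_1<\cdots$ and infinite sets $\omega\supset H_0\supset H_1\supset\cdots$ as follows. Given $P_n=\{u_i:i<n\}$, use the pigeonhole principle and Ramsey's theorem to find an infinite $H_n>P_n$ inside $H_{n-1}$ such that $E_{P_n}$ is constant on $H_n$ and $I_{P_n}$ is constant on $[H_n]^2$; let $u_n=\min H_n$. Put $y=\{u_n:n<\omega\}$. By (P1) there are a graph $e$ on $[y]^2$ and a graph $q$ on $y$ such that for every finite $F\subset y$,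
\[
E_F(u)=e\restriction[F]^2\quad\text{and}\quad I_F(u,v)=q\restriction F\qquad\text{for all sufficiently large } u<v \text{ in } y.
\]
Both have degree $<l$. The graph $e$ foresees the collisions that one future point would cause, and $q$ those that two future points would cause. Call $F$ \emph{safe} if $[F]^3$, $[F]^2$, $F$ are independent in $\sim$, $e$, $q$ respectively. If $F$ is safe and $x\in y$ is large, then $F\cup\{x\}$ is safe:
\begin{itemize}
\item two triples through $x$ do not collide, because $E_F(x)=e\restriction[F]^2=\emptyset$;
\item if $\{a,x\}$ and $\{a',x\}$ were adjacent in $e$, then $a,a'$ would be adjacent in $I_F(x,v)=q\restriction F=\emptyset$ for large $v\in y$;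
\item any other new edge joins an object containing $x$ to a triple, pair or point of $F$, and these have finitely many neighbors, so only finitely many $x$ are excluded.
\end{itemize}
The union of an increasing sequence of safe sets is an infinite rainbow set.

\subsection{Type $\omega^2$}
Let $T=\bigcup_ky_k$ with $y_0<y_1<\cdots$ of type $\omega$, and suppose that collisions have limits in every direction of $T$: there are graphs $e_j,e_T$ on $[T]^2$ and $q_j,q_T,r_{j,k},r_{j,T}$ on $T$ such that for finite $F\subset T$, after restriction to $F$,
\begin{itemize}
\item $E_F(u)$ equals $e_j$ for late $u\in y_j$, and $e_T$ for all $u\in y_k$ with $k$ large;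
\item $I_F(u,v)$ equals $q_j$ for late $u<v$ in $y_j$; $\ q_T$ for all $u\in y_i$, $v\in y_k$ with $i<k$ large; $\ r_{j,k}$ for late $u\in y_j$ and late $v\in y_k$; and $r_{j,T}$ for late $u\in y_j$ and all $v\in y_k$ with $k$ large, where ``late'' does not depend on $v$.
\end{itemize}
Section~\ref{sec:good} provides such sets. We want a rainbow set meeting infinitely many $y_k$ in an infinite set. At each stage we have a finite $F$ and finitely many \emph{open} indices, and $F$ is safe for $\sim,e_T,q_T$ and for $e_j,q_j,r_{j,j'},r_{j,T}$ with $j,j'$ open. A late point $x$ of an open $y_j$ can be added as above; the only new feature is that an edge $\{a,x\},\{a',x\}$ of $e_{j'}$ or $e_T$ is excluded by $r_{j,j'}$ or $r_{j,T}$.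

We must also open new indices. If $k$ is large, then on $F$ the new graph $e_k$ agrees with $e_T$, the graph $r_{j,k}$ with $r_{j,T}$, and $r_{k,T}$ with $q_T$. Nothing controls $q_k$, which concerns two points in the \emph{same} piece $y_k$, and taking $k$ large does not help. Indeed, let $T=\omega^2$ and $y_k=[\omega k,\omega(k+1))$, let $\nu:\omega\to[T]^2$ take every value infinitely often, and apply Lemma~\ref{lem:pairing} with $\Phi(\{u,v\})=\nu(k)$ for $u,v\in y_k$ and $\Phi(\{u,v\})=\{u,v\}$ otherwise. Then $q_k\subset\{\nu(k)\}$, and every pair of points of $T$ is the edge of $q_k$ for infinitely many $k$.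

The remedy is to foresee $q_k$ by an ultrafilter. Let $W$ be a nonprincipal ultrafilter on $\omega$ and $p=W\text{-}\lim_kq_k$; in the example $p$ has at most one edge. By Lemma~\ref{lem:ulim}, $p$ has degree $<l$, so independence in $p$ can be added to the definition of safety at the price of finitely many more excluded points at each step. And $W$-many $k$ satisfy $q_k\restriction F=p\restriction F=\emptyset$; these $k$ can be opened. Alternating the two kinds of steps gives a rainbow set of type $\omega^2$.

\subsection{What remains}
For $\omega^3$, opening a piece $z$ of type $\omega^2$ brings two uncontrolled graphs, $q_z$ and the limit $p_z$ belonging to $z$, and each can be foreseen by a further limit. For pieces of unbounded finite depth this bookkeeping would involve infinitely many graphs at once, and the set of excluded points would no longer be finite. The way out (Section~\ref{sec:slots}) is to start from a much deeper set and to thin each piece, at the moment it is opened, so that \emph{all} graphs $q_w$ inside it agree on $F$ with one graph that was foreseen.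

\section{Blocks}\label{sec:blocks}

Blocks are sets of type $\omega^\rho$ with a tree structure that gives a meaning to ``late''.

Let $0<\rho<\omega_1$. A \emph{$\rho$-sequence} is a sequence $(\rho_k)_{k<\omega}$ of ordinals below $\rho$ such that every $\sigma<\rho$ satisfies $\rho_k\ge\sigma$ for infinitely many $k$. An enumeration of $\rho$ with every element repeated infinitely often is one. A $\rho$-sequence determines $\rho=\sup_k(\rho_k+1)$, and it remains a $\rho$-sequence if its terms are replaced by larger ordinals below $\rho$. A nonprincipal ultrafilter on $\omega$ is \emph{adapted} to $(\rho_k)$ if it contains the sets $\{k:\rho_k\ge\sigma\}$ for $\sigma<\rho$; there is one, because these sets are infinite and form a chain.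

\begin{definition}\label{def:block}
A \emph{block of rank $0$} is a singleton in $\omega_1$. A \emph{block of rank $\rho$}, $0<\rho<\omega_1$, is a set $T=\bigcup_{k<\omega}T_k$ together with blocks $T_0<T_1<\cdots$, its \emph{children}, whose ranks form a $\rho$-sequence. The \emph{nodes} of $T$ are $T$ and the nodes of its children; $N^+(T)$ is the set of nodes of positive rank. The \emph{tails} of a block $y$ of positive rank are the blocks $y^{\ge n}=\bigcup_{k\ge n}y_k$ with children $y_n,y_{n+1},\dots$; they have the rank of $y$.
\end{definition}

A block is denoted by its underlying set, the tree of nodes being understood. It is countable and has countably many nodes. By induction on the rank, two distinct nodes of $T$ are disjoint or one of them is contained in a child of the other; in particular distinct nodes are distinct sets. Every node other than the root $T$ has a parent and finitely many ancestors.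

Thinning a block must respect the limits taken along its nodes. Let $Y,y$ be blocks of positive rank. We say that $Y$ \emph{refines} $y$ if there are $k_0<k_1<\cdots$ with $Y_i\subset y_{k_i}$ for all $i$. This relation is reflexive and transitive, tails of $y$ refine $y$, and $k_i\ge i$ gives $Y^{\ge n}\subset y^{\ge n}$.

\begin{definition}\label{def:sub}
A block $Z\subset T$ is a \emph{sub-block} of the block $T$ if every $w\in N^+(Z)$ refines some member of $N^+(T)$.
\end{definition}

If $w$ refines $z\in N^+(T)$, then $z$ is the smallest node of $T$ containing $w$: another node containing $w$ meets $z$ and cannot lie in a child of $z$, since $w$ meets two children of $z$; so it contains $z$. Hence $z$ is unique, and we write $z=\pi_T(w)$. For example, let $T=\omega^2$ with children $[\omega k,\omega(k+1))$. Among blocks of rank $1$, the set $\{\omega k:k<\omega\}$ is a sub-block refining the root, $\{\omega+2m:m<\omega\}$ is a sub-block refining $T_1$, and $\{\omega k,\omega k+1:k<\omega\}$ is not a sub-block.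

\begin{lemma}\label{lem:blocks}
Let $T$ be a block of rank $\rho$.
\begin{enumerate}
\item[(B1)] $\operatorname{otp}(T)=\omega^\rho$.
\item[(B2)] $T$ has a node of each rank $\sigma\le\rho$.
\item[(B3)] Every node $y$ of $T$ is a sub-block of $T$, with $\pi_T(w)=w$ for $w\in N^+(y)$. Every node of a sub-block of $T$ is a sub-block of $T$.
\item[(B4)] If $Y$ is a sub-block of $Z$ and $Z$ is a sub-block of $T$, then $Y$ is a sub-block of $T$, and $\pi_T(v)=\pi_T(\pi_Z(v))$ for $v\in N^+(Y)$.
\item[(B5)] Let $\rho>0$ and $k_0<k_1<\cdots$, and let $Z_i$ be a sub-block of $T_{k_i}$. If the ranks of the $Z_i$ form a $\sigma$-sequence, then $Z=\bigcup_iZ_i$ with children $Z_i$ is a sub-block of $T$ of rank $\sigma$, with $\pi_T(Z)=T$ and $\pi_T(w)=\pi_{T_{k_i}}(w)$ for $w\in N^+(Z_i)$.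
\end{enumerate}
\end{lemma}

\begin{proof}
(B1) Induction on $\rho$; let $\rho>0$. Then $\operatorname{otp}(T)=\sum_k\omega^{\rho_k}$. Finite sums of ordinals below $\omega^\rho$ are below $\omega^\rho$, so the sum is at most $\omega^\rho$. If $\rho=\delta+1$, infinitely many summands equal $\omega^\delta$, so the sum is at least $\omega^\delta\cdot\omega=\omega^\rho$. If $\rho$ is a limit, it is at least $\sup_{\sigma<\rho}\omega^\sigma=\omega^\rho$.

(B2) As long as the current node has rank $>\sigma$, pass to a child of rank $\ge\sigma$. Ranks decrease, so the process stops, at a node of rank $\sigma$.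

(B3) Nodes of a node are nodes, and every block of positive rank refines itself.

(B4) $v$ refines $\pi_Z(v)\in N^+(Z)$, which refines $\pi_T(\pi_Z(v))$.

(B5) $Z$ refines $T$, and each $w\in N^+(Z_i)$ refines $\pi_{T_{k_i}}(w)\in N^+(T)$.
\end{proof}

\section{Two consequences of Martin's axiom}\label{sec:MA}

The first lemma thins a block, without loss of rank, so that $\aleph_1$ given functions converge along every node. The number $\aleph_1$ is needed because we shall apply it to all functions $E_P$ with $P\subset\omega_1$ finite.

\begin{lemma}\label{lem:A}
Let $T$ be a block of rank $\rho\ge1$ and $\mathcal H$ a family of at most $\aleph_1$ functions on $T$, each with finite range. There is a block $T'\subset T$ of rank $\rho$ refining $T$ such that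
\begin{enumerate}
\item[(1)] every $y'\in N^+(T')$ refines some $y\in N^+(T)$ with $y'=y\cap T'$;
\item[(2)] every $h\in\mathcal H$ is constant on a tail of every $y'\in N^+(T')$.
\end{enumerate}
\end{lemma}

\begin{proof}
We first decide the constant that $h$ is to take along each node. For $y\in N^+(T)$ let $W_y$ be an ultrafilter adapted to $(\operatorname{rk}(y_k))_k$. Extend each $h\in\mathcal H$ to the nodes by recursion on the rank: $h(\{x\})=h(x)$ and $h(y)=W_y\text{-}\lim_kh(y_k)$.

A condition is a pair $p=(N_p,\Phi_p)$, where $N_p$ is a finite set of nodes that contains $T$ and is closed under ancestors, and $\Phi_p\subset\mathcal H$ is finite. Let $p'\le p$ if $N_{p'}\supset N_p$, $\Phi_{p'}\supset\Phi_p$, and $h(z)=h(z^-)$ for all $h\in\Phi_p$ and $z\in N_{p'}\setminus N_p$, where $z^-$ is the parent of $z$. This is transitive: if $p''\le p'\le p$, $h\in\Phi_p$ and $z\in N_{p''}\setminus N_p$, then either $z\in N_{p'}\setminus N_p$, or $z\in N_{p''}\setminus N_{p'}$ and $h\in\Phi_{p'}$. Conditions $(N,\Phi)$ and $(N,\Phi')$ have the common extension $(N,\Phi\cup\Phi')$, and there are countably many $N$, so the poset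 is ccc.

For $h\in\mathcal H$ the set $\{p:h\in\Phi_p\}$ is dense. For $y\in N^+(T)$, $\sigma<\operatorname{rk}(y)$ and $n<\omega$ let $D_{y,\sigma,n}$ consist of the $p$ such that either $N_p$ contains $y$ and a child $y_k$ with $k\ge n$ and $\operatorname{rk}(y_k)\ge\sigma$, or no $q\le p$ has $y\in N_q$. This set is dense. Indeed, if $p$ has an extension $q$ with $y\in N_q$, then $W_y$-many $k$ satisfy $k\ge n$, $\operatorname{rk}(y_k)\ge\sigma$, $y_k\notin N_q$ and $h(y_k)=h(y)$ for all $h\in\Phi_q$; for such $k$ the condition $(N_q\cup\{y_k\},\Phi_q)$ extends $q$ and lies in $D_{y,\sigma,n}$.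

Let $G$ be a filter meeting these dense sets, $N^G=\bigcup_{p\in G}N_p$ and $T'=\{x:\{x\}\in N^G\}$. Let $y\in N^G$ have positive rank. Every member of $G$ has an extension containing $y$, so members of $G\cap D_{y,\sigma,n}$ satisfy the first alternative. Hence the ranks of the children of $y$ lying in $N^G$ form a $\operatorname{rk}(y)$-sequence. Since $N^G$ is closed under ancestors, $y\cap T'$ is the union of the sets $y_k\cap T'$ with $y_k\in N^G$. By induction on the rank, for each $y\in N^G$ the set $y\cap T'$, with these children, is a block of rank $\operatorname{rk}(y)$, refining $y$ if the rank is positive. For $y=T$ this gives the block $T'$ and (1).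

For (2), let $h\in\mathcal H$ and $y\in N^G\cap N^+(T)$, and choose $q\in G$ with $h\in\Phi_q$ and $y\in N_q$. Let $z\in N^G\setminus N_q$ be a child of $y$, and let $z'\in N^G$ be $z$ or a descendant of $z$. Then $z'\notin N_q$, as $N_q$ is closed under ancestors, and $z'\in N_r$ for some $r\le q$ in $G$; so $h$ has the same value at $z'$ and at its parent. Following the path from $y$ down to a point $x\in z\cap T'$, we get $h(x)=h(y)$. As $N_q$ is finite, $h$ is constant on a tail of $y\cap T'$.
\end{proof}

The second lemma makes rates of convergence uniform over uncountably many parameters.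

\begin{lemma}\label{lem:B}
Let $\Gamma\subset\omega_1$ be uncountable, $C$ countable, and $g_v:C\to\omega$ for $v\in\Gamma$. There are an uncountable $\Gamma'\subset\Gamma$ and $g:C\to\omega$ with $g_v\le g$ everywhere for all $v\in\Gamma'$.
\end{lemma}

\begin{proof}
By (M2) there is $g^*$ such that each set $C_v=\{c:g_v(c)>g^*(c)\}$ is finite. There are countably many possibilities for $g_v\restriction C_v$, so uncountably many $v$ share the same one. Let $g$ equal it on its domain and $g^*$ elsewhere.
\end{proof}

\section{Good blocks and their limit graphs}\label{sec:good}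

We now define the uniformity assumed in Section~\ref{sec:small}. Let $y,z$ be blocks of positive rank and $P\subset\omega_1$ finite.
\begin{itemize}
\item $y$ is \emph{convergent} if for every finite $Q\subset\omega_1$, $E_Q$ is constant on a tail of $y$. The constant is not $*$, since tails are infinite; so such a tail misses $Q$.
\item $R(y,z,P)$ (``rectangle''): there are tails $y'$ of $y$ and $z'$ of $z$ such that $y',z',P$ are pairwise disjoint and $I_P$ is constant on $y'\times z'$. This is symmetric in $y,z$.
\item $\Delta(y,P)$ (``triangle''): there is $n$ such that $y^{\ge n}\cap P=\emptyset$ and $I_P(u,v)$ is the same for all $u\in y_i$, $v\in y_j$ with $n\le i<j$.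
\end{itemize}
All three properties are \emph{inherited by refinements}: they pass from $y,z$ to blocks $Y,Z$ refining $y,z$, because $Y^{\ge n}\subset y^{\ge n}$, $Z^{\ge n}\subset z^{\ge n}$, and the children of $Y$ lie, in increasing order, in distinct children of $y$.

\begin{definition}
A block $T$ is \emph{good} if every $z\in N^+(T)$ is convergent, and $R(y,z,P)$ and $\Delta(z,P)$ hold for all distinct $y,z\in N^+(T)$ and all finite $P\subset T$.
\end{definition}

A good block is built child by child. Convergence is required for all finite $Q\subset\omega_1$, not only for $Q\subset T$, because a child is chosen before the points $v$ above it, and $I_P(\cdot,v)$ has to converge along the child whatever $v$ turns out to be; by (P2), convergence of $E_{P\cup\{v\}}$ ensures this. To carry the induction, the statement refers to the part already built: a countable set $S$ and a family $\mathcal Y$ of convergent blocks in it.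

\begin{lemma}\label{lem:C}
Let $S\subset\omega_1$ be countable, $\mathcal Y$ a countable set of convergent blocks contained in $S$, $\Gamma\subset\omega_1$ uncountable with $S<\Gamma$, and $\rho<\omega_1$. There is a block $T\subset\Gamma$ of rank $\rho$ such that for all finite $P\subset S\cup T$:
\begin{enumerate}
\item[(a)] every $z\in N^+(T)$ is convergent;
\item[(b)] $R(y,z,P)$ for all $y\in\mathcal Y$ and $z\in N^+(T)$;
\item[(c)] $R(y,z,P)$ for all distinct $y,z\in N^+(T)$;
\item[(d)] $\Delta(z,P)$ for all $z\in N^+(T)$.
\end{enumerate}
In particular ($S=\mathcal Y=\emptyset$, $\Gamma=\omega_1$), there are good blocks of every rank $\rho<\omega_1$.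
\end{lemma}

\begin{proof}
Induction on $\rho$, for all $S,\mathcal Y,\Gamma$. For $\rho=0$ take any singleton in $\Gamma$. Let $\rho>0$ and fix a $\rho$-sequence $(\rho_k)$. The induction hypothesis will take care of the nodes other than the root; the work concerns the root.

\smallskip
\emph{Step 1: candidates for the children.} Put $S_0=S$, $\mathcal Y_0=\mathcal Y$, $\Gamma_0=\Gamma$. We construct blocks $T_k$, finite sets $P_k\subset S_k$, graphs $K_k$ on $P_k$, uncountable sets $\Gamma_{k+1}\subset\Gamma_k$ and functions $g^{k+1}$, with $S_{k+1}=S_k\cup T_k$ and $\mathcal Y_{k+1}=\mathcal Y_k\cup N^+(T_k)$, such that: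
\begin{enumerate}
\item[(i)] $T_k\subset\Gamma_k$ has rank $\rho_k$ and satisfies (a)--(d) for $(S_k,\mathcal Y_k,\Gamma_k)$, and $S_{k+1}<\Gamma_{k+1}$;
\item[(ii)] $I_{P_k}(u,v)=K_k$ for all $u\in T_k$ and $v\in\Gamma_{k+1}$;
\item[(iii)] for all $y\in\mathcal Y_{k+1}$, finite $P\subset S_{k+1}$ and $v\in\Gamma_{k+1}$, the function $E_{P\cup\{v\}}$ is constant on the tail $y^{\ge n}$ with $n=g^{k+1}(y,P)$;
\item[(iv)] $P_0\subset P_1\subset\cdots$ and $\bigcup_kP_k=S_\omega:=\bigcup_kS_k$.
\end{enumerate}
For (iv), enumerate each $S_k$ in type at most $\omega$ and let $P_k$ consist of the first $k$ elements of each of $S_0,\dots,S_k$.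

At stage $k$ take $T_k$ from the induction hypothesis, and consider the uncountably many $v\in\Gamma_k$ above $T_k$. Suppose $\rho_k>0$. Since $T_k$ is convergent, for each $v$ there is $n_v$ such that $E_{P_k\cup\{v\}}$, and hence $I_{P_k}(\cdot,v)$, is constant on $T_k^{\ge n_v}$. For uncountably many $v$ the number $n_v$ is the same $n$ and the constant is the same graph $K_k$. Keep these $v$ and replace $T_k$ by $T_k^{\ge n}$. The new root refines the old one and the other nodes are old non-root nodes, so (a)--(d) persist. If $\rho_k=0$ and $T_k=\{u\}$, keep uncountably many $v$ with the same value $K_k$ of $I_{P_k}(u,v)$. This secures (ii). All $y\in\mathcal Y_{k+1}$ are convergent, so for each remaining $v$ we can let $g_v(y,P)$ be the least $n$ such that $E_{P\cup\{v\}}$ is constant on $y^{\ge n}$. The domain $\mathcal Y_{k+1}\times[S_{k+1}]^{<\omega}$ is countable, and Lemma~\ref{lem:B} gives $\Gamma_{k+1}$ and $g^{k+1}$ as in (iii).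

Note that $T_k\subset\Gamma_k\subset\Gamma_m$ and $S_m<\Gamma_m$ for $k\ge m$; in particular $T_0<T_1<\cdots$.

\smallskip
\emph{Step 2: making the graphs $K_k$ converge.} Let $W$ be adapted to $(\rho_k)$ and let $K=W\text{-}\lim_kK_k$, a graph on $S_\omega$. By Lemma~\ref{lem:ulim} choose $i_0<i_1<\cdots$ with $K_{i_n}\restriction P_n=K\restriction P_n$ and $\rho_{i_n}\ge\rho_n$. Then $(\rho_{i_n})_n$ is a $\rho$-sequence, so $T^1=\bigcup_nT_{i_n}$ is a block of rank $\rho$ with children $T_{i_n}$. We claim $\Delta(T^1,P)$ for every finite $P\subset S_\omega$. Let $P\subset P_m$ and $m\le n<n'$, $u\in T_{i_n}$, $v\in T_{i_{n'}}$. Then $P\subset P_n\subset P_{i_n}\subset S_{i_n}$, so $u,v\notin P$, and $v\in\Gamma_{i_n+1}$. By (ii) and (P1), $I_P(u,v)=K_{i_n}\restriction P=K\restriction P$.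

\smallskip
\emph{Step 3: convergence along the root.} For $y\in\bigcup_k\mathcal Y_k$, finite $P\subset S_\omega$ and $v\in T^1\setminus P$, let $\lambda^y_P(v)$ be the constant value of $I_P(\cdot,v)$ on a tail of $y$, which exists by convergence of $y$ and (P2); put $\lambda_P^y(v)=*$ for $v\in P$. Apply Lemma~\ref{lem:A} to $T^1$ and the family consisting of the $\aleph_1$ functions $E_Q$, $Q\in[\omega_1]^{<\omega}$, and the countably many $\lambda^y_P$. Let $T$ be the resulting block. Then (a) holds. Since $T$ refines $T^1$, Step~2 gives (d) for $z=T$. Every $z\in N^+(T)\setminus\{T\}$ refines some $z^\circ\in N^+(T^1)$ with $z=z^\circ\cap T$; so $z^\circ\neq T^1$, that is, $z^\circ\in N^+(T_k)$ for some $k$, and $z\mapsto z^\circ$ is injective. For $y\in\mathcal Y$ put $y^\circ=y$. Fix a finite $P\subset S\cup T$.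

\smallskip
\emph{Step 4: nodes other than the root.} Let $z\in N^+(T)\setminus\{T\}$ with $z^\circ\in N^+(T_k)$, and $P'=P\cap S_{k+1}$. Elements of $P\setminus P'$ lie in some $T_j$ with $j>k$, hence above $S_{k+1}$. By (P3), $I_P(u,v)=I_{P'}(u,v)$ for distinct $u,v\in S_{k+1}\setminus P$. So for blocks contained in $S_{k+1}$, the properties $R$ and $\Delta$ for $P'$ imply those for $P$. Now (i) gives $\Delta(z^\circ,P')$, hence $\Delta(z,P)$. Let $y\in\mathcal Y$, or let $y\ne z$ be a non-root member of $N^+(T)$ with $y^\circ\in N^+(T_i)$, where by the symmetry of $R$ we assume $i\le k$. If $y\in\mathcal Y$ or $i<k$, then $y^\circ\in\mathcal Y_k$, and (b) for $T_k$ gives $R(y^\circ,z^\circ,P')$. If $i=k$, then (c) for $T_k$ does. In all cases $R(y,z,P)$ follows by inheritance.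

\smallskip
\emph{Step 5: rectangles with the root.} Let $y\in\mathcal Y$ or $y\in N^+(T)\setminus\{T\}$. Choose $m\ge1$ with $P\subset S_m$ and $y^\circ\in\mathcal Y_m$, and let $y'$ be the tail of $y^\circ$ starting at $g^m(y^\circ,P)$. Let $T'$ be a tail of $T$ that is contained in $\bigcup_{k\ge m}T_k\subset\Gamma_m$ and on which $\lambda^{y^\circ}_P$ is constant. By (iii), for every $v\in T'$ the function $E_{P\cup\{v\}}$ is constant on $y'$. So $y'$ misses $P$, and $I_P(u,v)=\lambda^{y^\circ}_P(v)$ for all $u\in y'$, a value that does not depend on $v\in T'$. Finally $P\cup y'\subset S_m<T'$. Thus $R(y^\circ,T,P)$ holds, and so does $R(y,T,P)$.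
\end{proof}

The uncountability of $\omega_1$ entered through $(\star)$, used only in Step~4, and through the pigeonhole arguments of Step~1. By Theorem~\ref{thm:sharp}(2) it cannot be avoided. Martin's axiom is not needed beyond this point.

\subsection*{Limit graphs}
Fix a good block $T$ and write $\pi=\pi_T$. For distinct $y,z\in N^+(T)$ define:
\begin{itemize}
\item $e_y$ on $[T]^2$: $s,t$ are adjacent if $s\cup\{u\}\sim t\cup\{u\}$ for all $u$ in some tail of $y$;
\item $q_y$ on $T$: $x,x'$ are adjacent if for some $n$, $\{x,u,v\}\sim\{x',u,v\}$ for all $u\in y_i$, $v\in y_j$ with $n\le i<j$;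
\item $r_{y,z}=r_{z,y}$ on $T$: $x,x'$ are adjacent if $\{x,u,v\}\sim\{x',u,v\}$ for all $u$ in some tail of $y$ and all $v$ in some tail of $z$.
\end{itemize}
For sub-blocks $Y,Z$ of $T$ of positive rank put $e_Y=e_{\pi(Y)}$, $q_Y=q_{\pi(Y)}$, and $r_{Y,Z}=r_{\pi(Y),\pi(Z)}$ if $\pi(Y)\ne\pi(Z)$.

\begin{lemma}\label{lem:limit}
Let $Y,Z$ be sub-blocks of $T$ of positive rank and $P\subset T$ finite. For all large $n$, $Y^{\ge n}\cap P=\emptyset$ and:
\begin{enumerate}
\item[(L1)] $E_P(u)=e_Y\restriction[P]^2$ for all $u\in Y^{\ge n}$;
\item[(L2)] $I_P(u,v)=q_Y\restriction P$ for all $u\in Y_i$, $v\in Y_j$ with $n\le i<j$;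
\item[(L3)] if $\pi(Y)\neq\pi(Z)$, then $Y^{\ge n},Z^{\ge n},P$ are pairwise disjoint and $I_P(u,v)=r_{Y,Z}\restriction P$ for all $u\in Y^{\ge n}$, $v\in Z^{\ge n}$.
\end{enumerate}
The graphs $e_Y$, $q_Y$, $r_{Y,Z}$ have degree $<l$.
\end{lemma}

\begin{proof}
Since $Y,Z$ refine $\pi(Y),\pi(Z)$, we may assume that they are nodes $y,z$ of $T$. Consider (L2). Let $n$ witness $\Delta(y,P)$, with constant value $H$. Every edge of $H$ is an edge of $q_y$ by definition. If an edge of $q_y\restriction P$ is witnessed by $n'$, take $u\in y_i$, $v\in y_j$ with $\max(n,n')\le i<j$; the edge lies in $I_P(u,v)=H$. The same two sentences, with convergence or $R(y,z,P)$ in place of $\Delta(y,P)$, prove (L1) and (L3). If a vertex had $l$ neighbors in a limit graph, take a finite $P$ containing all points involved; then a vertex of $E_P(u)$ or $I_P(u,v)$ would have $l$ neighbors.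
\end{proof}

\begin{remark}\label{rem:bound}
The degree bound is where the uniform bound $l$ is needed: $(\star)$ and Lemma~\ref{lem:C} only use that the fibers of $f$ are countable. For the coloring of Example~\ref{ex:unbounded} and nodes $y<z$ of positive rank of a good block, any two points $a,a'$ of $T$ below $z$ are adjacent in $r_{y,z}$: for fixed $v\in z$, all but finitely many $u\in y$ have $\iota_v(u)>\iota_v(a),\iota_v(a')$, and then $\{a,u,v\}\sim\{a',u,v\}$. So $r_{y,z}$ has infinite degree.
\end{remark}

\section{Monochromatic sub-blocks and slots}\label{sec:slots}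

For finite $F$, the map $w\mapsto q_w\restriction F$ colors the nodes of a block with finitely many colors. We want a sub-block of large rank on whose nodes this coloring is constant, and we want to know the constant before $F$ is chosen. The first aim is met by a pigeonhole principle for nodes, the second by an ultrafilter on nodes.

Let $Z$ be a block and $M\subset N^+(Z)$. A sub-block $Z'$ of $Z$ is \emph{$M$-mono} if $\pi_Z(w)\in M$ for all $w\in N^+(Z')$. Singletons are $M$-mono. By (B4), a sub-block of an $M$-mono sub-block is $M$-mono.

Rank is lost in the process. If $Z$ has rank $2n<\omega$ and its nodes are colored by the parity of their rank, then a monochromatic sub-block has rank at most $n$, because a sub-block of rank $m$ has a chain of $m$ nodes of positive rank whose images under $\pi_Z$ have strictly decreasing ranks. The loss is measured by the \emph{natural sum}: if $\sigma=\sum_{i<r}\omega^{\gamma_i}m_i$ and $\tau=\sum_{i<r}\omega^{\gamma_i}n_i$ with $\gamma_0>\dots>\gamma_{r-1}$ and $m_i,n_i<\omega$, then $\sigma\oplus\tau=\sum_{i<r}\omega^{\gamma_i}(m_i+n_i)$. It is commutative and strictly increasing in each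 argument, and $\sigma,\tau<\omega^\varepsilon$ implies $\sigma\oplus\tau<\omega^\varepsilon$.

\begin{lemma}\label{lem:D}
Let $Z$ be a block of rank at least $\sigma_0\oplus\sigma_1$ and $N^+(Z)=M_0\cup M_1$. Then for some $i<2$ there is an $M_i$-mono sub-block of $Z$ of rank $\sigma_i$.
\end{lemma}

\begin{proof}
Induction on $\operatorname{rk}(Z)$, for all $\sigma_0,\sigma_1$. If some $\sigma_i$ is $0$, take a singleton. Otherwise $Z\in N^+(Z)$, and by symmetry let $Z\in M_0$. By (B3) and (B4), a sub-block of a child $Z_k$ that is $(M_i\cap N^+(Z_k))$-mono is an $M_i$-mono sub-block of $Z$. So we may assume that no child has such a sub-block with $i=1$ of rank $\sigma_1$. Let $(\tau_j)$ be a $\sigma_0$-sequence. Since $\tau_j\oplus\sigma_1<\sigma_0\oplus\sigma_1\le\operatorname{rk}(Z)$, we can choose $k_0<k_1<\cdots$ with $\operatorname{rk}(Z_{k_j})\ge\tau_j\oplus\sigma_1$. By the induction hypothesis $Z_{k_j}$ has an $(M_0\cap N^+(Z_{k_j}))$-mono sub-block $Z'_j$ of rank $\tau_j$. By (B5), $\bigcup_jZ'_j$ is a sub-block of $Z$ of rank $\sigma_0$ whose root is mapped to $Z\in M_0$, so it is $M_0$-mono.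
\end{proof}

\begin{lemma}\label{lem:V}
Let $Z$ be a block of rank $c=\omega^\varepsilon$ with $\varepsilon\ge1$. There is an ultrafilter $\mathcal V_Z$ on $N^+(Z)$ such that for every $M\in\mathcal V_Z$ and every $\sigma<c$ there is an $M$-mono sub-block of $Z$ of rank $\sigma$.
\end{lemma}

\begin{proof}
Call $M\subset N^+(Z)$ \emph{positive} if for every $\sigma<c$ there is an $M$-mono sub-block of rank $\sigma$. Supersets of positive sets are positive, $N^+(Z)$ is positive by (B2) and (B3), and $\emptyset$ is not, as $\sigma=1$ shows. Let $M=M_0\cup M_1$ be positive and suppose $M_i$ fails at $\sigma_i<c$ for $i=0,1$. Let $Z'$ be an $M$-mono sub-block of rank $\sigma_0\oplus\sigma_1<c$, and apply Lemma~\ref{lem:D} to $Z'$ and the sets $\{w\in N^+(Z'):\pi_Z(w)\in M_i\}$. By (B4) the resulting sub-block of $Z'$ is an $M_i$-mono sub-block of $Z$ of rank $\sigma_i$, a contradiction. So the non-positive sets form a proper ideal, and any ultrafilter containing their complements consists of positive sets.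
\end{proof}

Let $T$ be a good block. A slot is a region of $T$ reserved for a part of type $\omega^\beta$ of the rainbow set. Its children are given a much larger rank than that part requires, so that they can afford the thinning. Put
\[
c_\beta=\omega^{\beta+1}\quad(\beta<\omega_1),\qquad d_\beta=\sup_{\beta'<\beta}(c_{\beta'}+1)\quad(1\le\beta<\omega_1).
\]
Then $d_\beta\le\omega^\beta+1<c_\beta$. If $(\beta_k)$ is a $\beta$-sequence, then $(c_{\beta_k})$ is a $d_\beta$-sequence, because every $\tau<d_\beta$ is at most $c_{\beta'}$ for some $\beta'<\beta$.

\begin{definition}\label{def:slot}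
Let $1\le\beta<\omega_1$. A \emph{$\beta$-slot} is a sub-block $Y$ of $T$ with $\operatorname{rk}(Y_k)=c_{\beta_k}$ for a $\beta$-sequence $(\beta_k)$. Fix an ultrafilter $W_Y$ adapted to $(\beta_k)$ and ultrafilters $\mathcal V_{Y_k}$ as in Lemma~\ref{lem:V}, and define graphs on $T$ by
\[
p_{Y,k}=\mathcal V_{Y_k}\text{-}\lim_{z\in N^+(Y_k)}q_z,\qquad p_Y=W_Y\text{-}\lim_kp_{Y,k}.
\]
\end{definition}

Here $q_z$ is defined because nodes of $Y$ are sub-blocks of $T$ by (B3). By Lemmas~\ref{lem:ulim} and~\ref{lem:limit}, $p_Y$ has degree $<l$.

\begin{lemma}\label{lem:slot}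
Every sub-block $Z'$ of $T$ of rank $d_\beta$ has a sub-block that is a $\beta$-slot.
\end{lemma}

\begin{proof}
Let $(\beta_i)$ be a $\beta$-sequence. As $c_{\beta_i}<d_\beta$, there are $k_0<k_1<\cdots$ with $\operatorname{rk}(Z'_{k_i})\ge c_{\beta_i}$. Take a node of $Z'_{k_i}$ of rank $c_{\beta_i}$ by (B2), assemble these nodes by (B5), and use (B4).
\end{proof}

The next lemma is the reason for these definitions: inside a suitable child of a slot $Y$ we can open a smaller slot whose two uncontrolled graphs both agree on $F$ with the single graph $p_Y$.

\begin{lemma}\label{lem:open}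
Let $Y$ be a slot with sequence $(\beta_k)$, let $F\subset T$ be finite, and let $k$ satisfy $\beta_k\ge1$ and $p_{Y,k}\restriction F=p_Y\restriction F$. Then there is a $\beta_k$-slot $Z^*\subset Y_k$ with $q_{Z^*}\restriction F=p_{Z^*}\restriction F=p_Y\restriction F$.
\end{lemma}

\begin{proof}
Let $M=\{z\in N^+(Y_k):q_z\restriction F=p_{Y,k}\restriction F\}$. By Lemma~\ref{lem:ulim}, $M\in\mathcal V_{Y_k}$. Since $d_{\beta_k}<c_{\beta_k}=\operatorname{rk}(Y_k)$, there is an $M$-mono sub-block of $Y_k$ of rank $d_{\beta_k}$. It is a sub-block of $T$ by (B4), and Lemma~\ref{lem:slot} gives inside it a $\beta_k$-slot $Z^*$, again $M$-mono. Let $w\in N^+(Z^*)$ and $z=\pi_{Y_k}(w)\in M$. By (B4), $\pi(w)=\pi(z)$, so $q_w=q_z$ and $q_w\restriction F=p_Y\restriction F$. The case $w=Z^*$ gives the claim for $q_{Z^*}$. By Lemma~\ref{lem:ulim}(1), applied to the nodes of $Z^*_j$ and then to the indices $j$, we get $p_{Z^*,j}\restriction F=p_Y\restriction F$ for all $j$ and $p_{Z^*}\restriction F=p_Y\restriction F$.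
\end{proof}

\section{Construction of the rainbow set}\label{sec:construction}

Fix $1\le\beta<\omega_1$, a good block $T$ of rank $d_\beta$ (Lemma~\ref{lem:C}) and a $\beta$-slot $Y^*$ (Lemma~\ref{lem:slot}). We construct increasing sequences of finite sets $F\subset T$ and finite sets $\mathcal S$ of slots on which $\pi$ is injective, starting from $F=\emptyset$ and $\mathcal S=\{Y^*\}$, and maintaining the invariant
\begin{enumerate}
\item[(Inv)] $[F]^3$ is independent in $\sim$; $\ [F]^2$ is independent in $e_Y$ for $Y\in\mathcal S$; $\ F$ is independent in $q_Y$ and $p_Y$ for $Y\in\mathcal S$ and in $r_{Y,Z}$ for $Y\ne Z$ in $\mathcal S$.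
\end{enumerate}

\subsection{A move}
Let $Y\in\mathcal S$ be a $\gamma$-slot with sequence $(\beta_k)$, and suppose that $m$ moves have been made at $Y$ so far. Let $B$ be the set of all points belonging to a neighbor of some member of $[F]^3$, $[F]^2$ or $F$ in one of the graphs listed in (Inv). These are finitely many graphs of degree $<l$, so $B$ is finite. Choose $k$ larger than the indices used in earlier moves at $Y$ such that $\beta_k\ge\beta_m$ and
\begin{enumerate}
\item[(a)] $p_{Y,k}\restriction F=p_Y\restriction F$;
\item[(b)] $Y_k\cap F=\emptyset$, and $E_F(u)=e_Y\restriction[F]^2$ for all $u\in Y_k$;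
\item[(c)] each $Z\in\mathcal S\setminus\{Y\}$ has a tail $Z'$ disjoint from $Y_k\cup F$ with $I_F(u,v)=r_{Y,Z}\restriction F$ for all $u\in Y_k$, $v\in Z'$;
\item[(d)] $Y^{\ge k}\cap F=\emptyset$, and $I_F(u,v)=q_Y\restriction F$ for all $u\in Y_k$, $v\in Y_j$, $j>k$;
\item[(e)] $Y_k\cap B=\emptyset$.
\end{enumerate}
Such $k$ exists: $\beta_k\ge\beta_m$ and (a) hold for $W_Y$-many $k$, while (b)--(d) hold for all large $k$ by Lemma~\ref{lem:limit} and (e) because $B$ is finite. By (Inv), all the graphs on the right-hand sides of (a)--(d) are empty.

\smallskip
\emph{Case 1: $\beta_k=0$. We add a point.} Pick $x\in Y_k$, replace $F$ by $F\cup\{x\}$ and keep $\mathcal S$. An edge violating (Inv) has an endpoint containing (or equal to) $x$. If its other endpoint does not, then $x\in B$, contrary to (e); for the graphs on points this is the only possibility. If $t\cup\{x\}\sim t'\cup\{x\}$ with $t,t'\in[F]^2$, then $E_F(x)\neq\emptyset$, contrary to (b). Finally let $\{a,x\},\{a',x\}$ be adjacent in $e_Z$, with $a,a'\in F$ and $Z\in\mathcal S$. Then $\{a,x,v\}\sim\{a',x,v\}$ for all $v$ in a tail of $\pi(Z)$, which contains a tail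 of $Z$; so $I_F(x,v)\neq\emptyset$ for all $v$ in a tail of $Z$. This contradicts (c) if $Z\ne Y$ and (d) if $Z=Y$.

\smallskip
\emph{Case 2: $\beta_k\ge1$. We open a slot.} Let $Z^*\subset Y_k$ be the $\beta_k$-slot given by (a) and Lemma~\ref{lem:open}. Keep $F$, add $Z^*$ to $\mathcal S$, and call $Z^*$ the \emph{successor of $Y$ with index $k$}.

The map $\pi$ remains injective on $\mathcal S$. Every slot in $\mathcal S$ descends from $Y^*$ by finitely many successor steps, a proper descendant of a slot $X$ through its successor with index $j$ is contained in $X_j$, and different successors of $X$ have different indices. Let $Z\neq Z'$ be in $\mathcal S$. If $Z$ descends from $Z'$, then $Z$ lies in a child of $Z'$, hence in a child of $\pi(Z')$. Being the smallest node of $T$ containing $Z$, $\pi(Z)$ lies in that child too, so $\pi(Z)\ne\pi(Z')$. If neither descends from the other, let $X$ be their last common ancestor. Then $Z\subset X_j$ and $Z'\subset X_{j'}$ with $j\neq j'$, so $Z$ and $Z'$, and with them $\pi(Z)$ and $\pi(Z')$, lie in different children of $\pi(X)$.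

The invariant persists, because each new graph agrees on $F$ with an old one. We evaluate the new graphs by Lemma~\ref{lem:limit} at a late point $u\in Z^*\subset Y_k$.
\begin{itemize}
\item $e_{Z^*}\restriction[F]^2=E_F(u)=e_Y\restriction[F]^2$ by (b).
\item $r_{Z^*,Z}\restriction F=I_F(u,v)=r_{Y,Z}\restriction F$ for $Z\in\mathcal S\setminus\{Y,Z^*\}$ and late $v\in Z$, by (c).
\item $r_{Z^*,Y}\restriction F=I_F(u,v)=q_Y\restriction F$ for late $v\in Y$, by (d).
\item $q_{Z^*}\restriction F=p_{Z^*}\restriction F=p_Y\restriction F$ by Lemma~\ref{lem:open}.
\end{itemize}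

\subsection{The order type}
Proceed in rounds: in each round make one move at each slot that is in $\mathcal S$ at the start of the round. Then infinitely many moves are made at every slot ever opened. Let $A$ be the union of the sets $F$. Any two triples from $A$ lie in one $F$, so $A$ is rainbow by (Inv).

We show by induction on $\gamma$ that $A\cap Y$ contains a block of rank $\gamma$ for every opened $\gamma$-slot $Y$. Let $(\beta_k)$ be the sequence of $Y$ and $k_0<k_1<\cdots$ the indices used at $Y$. Since $\beta_m\le\beta_{k_m}<\gamma$, the sequence $(\beta_{k_m})_m$ is a $\gamma$-sequence. For each $m$ the set $A\cap Y_{k_m}$ contains a block of rank $\beta_{k_m}$: in Case~1 the added point, and in Case~2 the block given by the induction hypothesis for the $\beta_{k_m}$-slot $Z^*\subset Y_{k_m}$. As $Y_{k_0}<Y_{k_1}<\cdots$, these blocks are the children of a block of rank $\gamma$.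

For $Y=Y^*$, (B1) gives $\operatorname{otp}(A)\ge\omega^\beta\ge\beta$. With $\beta\ge\max(\alpha,1)$, an initial segment of $A$ is a rainbow set of type $\alpha$. This proves Theorem~\ref{thm:main} under $\mathrm{MA}_{\aleph_1}$, and hence, by Section~\ref{sec:reductions}, in ZFC. \qed

\section{Sharpness}\label{sec:sharp}

We work in ZFC. By Lemma~\ref{lem:pairing}, a counterexample for triples arises from a coloring of pairs that takes all its values on every large set.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1)]
Todor\v{c}evi\'c \cite{Todorcevic} proved $\omega_1\not\to[\omega_1]^2_{\omega_1}$: there is a coloring of $[\omega_1]^2$ with $\aleph_1$ colors that takes all colors on $[\Gamma]^2$ for every uncountable $\Gamma\subset\omega_1$. Take $[\omega_1]^2$ as the set of colors, call the coloring $\Phi$, and let $f$ be as in Lemma~\ref{lem:pairing} with $n=3$. If $A$ is uncountable and $x<x'$ are in $A$, then some pair $t\subset A\setminus(x'+1)$ has $\Phi(t)=\{x,x'\}$, so $A$ is not rainbow.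
\end{proof}

For countable ordinals we need a counterpart with $\omega^\omega$ as the notion of largeness. An enumeration of $\lambda$ in type $\omega$ organizes $\lambda$ into a well-founded tree whose nodes carry numerical labels. A set of type $\omega^k$ forces $k$ nested levels of infinite branching, and each such level lets us choose a label as large as we like. Two points can therefore be chosen so that the labels on their paths alternate any prescribed number of times, and this number is the color.

\begin{lemma}\label{lem:E}
For every countable ordinal $\lambda$ there is $\chi:[\lambda]^2\to\omega$ that takes all values on $[X]^2$ for every $X\subset\lambda$ with $\operatorname{otp}(X)\ge\omega^\omega$.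
\end{lemma}

\begin{proof}
\emph{The tree.} Let $\iota:\lambda+1\to\omega$ be injective with $\iota(\lambda)=0$; we call $\iota(v)$ the label of $v$. For $v\le\lambda$ let $C(v)$ be the set of $w\in[v,\lambda]$ such that $\iota(w)$ is the least label on $[v,w]$. It contains $v$ and $\lambda$, and $\iota$ strictly decreases along it, so it is finite. For $v<\lambda$ let $v^+=\min\{w>v:\iota(w)<\iota(v)\}$. All labels on $[v,v^+)$ are at least $\iota(v)>\iota(v^+)$. Hence $C(v)$ has no element in $(v,v^+)$, and for $w\ge v^+$ the least labels on $[v,w]$ and on $[v^+,w]$ coincide; that is, $C(v)=\{v\}\cup C(v^+)$. So $\lambda+1$ is a tree with root $\lambda$ in which $v^+$ is the parent of $v$ and $C(v)$ is the path from $v$ to the root. Let $S_w=\{v:w\in C(v)\}$ be the set consisting of $w$ and its descendants; $S_\lambda=\lambda+1$. By the definition of $C$, if $v\in S_w$ then $[v,w]\subset S_w$, so $S_w$ is convex with maximum $w$.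

Let $u<u'$ be children of $w$. Then $\iota(u)<\iota(u')$, since otherwise $u^+\le u'<w$. Also $S_u<S_{u'}$, since $\max S_u=u<u'$, $u\notin S_{u'}$ and $S_{u'}$ is convex. So the children of $w$ have order type at most $\omega$, their labels increase, and $S_w$ is the concatenation of the sets $S_u$ ($u$ a child of $w$) followed by $w$.

\emph{Branching.} Let $X\subset\lambda$. Call $w$ \emph{$k$-large} if $\operatorname{otp}(S_w\cap X)\ge\omega^k$, and \emph{$k$-branching} if infinitely many children of $w$ are $k$-large. A $k$-branching point is $j$-branching for $j\le k$. We claim that if $w$ is $(k+1)$-large, then some $y\in S_w$ is $k$-branching. Let $y$ be the least $(k+1)$-large element of $S_w$. Its children are smaller elements of $S_w$, so they are not $(k+1)$-large. Suppose only finitely many of them are $k$-large. These lie in a finite initial segment of the children, which contributes to $\operatorname{otp}(S_y\cap X)$ a finite sum of ordinals below $\omega^{k+1}$. The remaining children contribute a sum of at most $\omega$ ordinals below $\omega^k$; its finite partial sums are below $\omega^k$, so it is at most $\omega^k$.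 The point $y$ contributes at most $1$. Since $\omega^k+1<\omega^{k+1}$ and ordinals below $\omega^{k+1}$ are closed under addition, $y$ is not $(k+1)$-large, a contradiction.

\emph{The coloring.} If one of $u,v<\lambda$ is an ancestor of the other, put $\chi(\{u,v\})=0$. Otherwise let $y=\min(C(u)\cap C(v))$. The sets $C(u)\cap y$ and $C(v)\cap y$ are disjoint and nonempty. List the labels of their elements in increasing order, mark each label by $u$ or $v$ according to its set, and let $a(u,v)\ge2$ be the number of maximal runs of equal marks. Put $\chi(\{u,v\})=a(u,v)-2$.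

\emph{All colors occur.} Let $\operatorname{otp}(X)\ge\omega^\omega$ and $a\ge2$. The root is $a$-large, so there is an $(a-1)$-branching $y$. Put $w_{-1}=w_0=y$. For $i=1,\dots,a$ we choose a child $z_i$ of $w_{i-2}$ and a point $w_i\in S_{z_i}$, and let $Q_i=C(w_i)\cap[w_i,z_i]$ be the path from $w_i$ up to $z_i$; at step $i$, the point $w_{i-2}$ will be $(a-i)$-branching, which is true for $i=1,2$. At step $i$, infinitely many children of $w_{i-2}$ are $(a-i)$-large, and their labels tend to infinity; let $z_i$ be one whose label exceeds all labels on $Q_1\cup\dots\cup Q_{i-1}$. If $i\le a-2$, let $w_i\in S_{z_i}$ be $(a-i-1)$-branching; it is then $(a-i-2)$-branching, as step $i+2$ requires. If $i\ge a-1$, let $w_i\in S_{z_i}\cap X$, which is nonempty because $z_i$ is $0$-large.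

Let $u=w_{a-1}$ and $v=w_a$, both in $X$. Since $C(w_i)=Q_i\cup C(w_{i-2})$, the set $C(u)\cap y$ is the union of the $Q_i$ with $i\equiv a-1$, and $C(v)\cap y$ is the union of the $Q_i$ with $i\equiv a\pmod 2$. One of these sets is contained in $S_{z_1}$ and the other in $S_{z_2}$, where $z_1\ne z_2$ are children of $y$. So neither of $u,v$ is an ancestor of the other, and $y=\min(C(u)\cap C(v))$. The least label on $Q_i$ is $\iota(z_i)$, so the labels on $Q_1$ precede those on $Q_2$, and so on. The runs are exactly the label sets of $Q_1,\dots,Q_a$, and $\chi(\{u,v\})=a-2$.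
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]
If $\lambda<\omega^\omega$, then $\lambda$ has no subset of type $\omega^\omega$, and any injective $f:[\lambda]^3\to\lambda$ is a counterexample. Let $\lambda\ge\omega^\omega$, let $\chi$ be as in Lemma~\ref{lem:E}, let $\nu:\omega\to[\lambda]^2$ be onto, and let $f$ be given by Lemma~\ref{lem:pairing} for $\Phi=\nu\circ\chi$. If $A\subset\lambda$ has type $\omega^\omega$ with first two elements $x<x'$, then $A\setminus\{x,x'\}$ has type $\omega^\omega$, so it contains a pair $t$ with $\Phi(t)=\{x,x'\}$. Thus $A$ is not rainbow.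
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(3)]
Let $n=4$. For each infinite $w<\omega_1$ let $\chi_w:[w]^2\to\omega$ be as in Lemma~\ref{lem:E} and let $\nu_w:\omega\to[w]^2$ be onto. For $u<v<w$ put $\Phi(\{u,v,w\})=\nu_w(\chi_w(\{u,v\}))$ if $w$ is infinite, and $\{u,v\}$ otherwise. Let $f$ be given by Lemma~\ref{lem:pairing}. Let $A$ have type $\omega^\omega+1$, with maximum $w$ and first two elements $x<x'$. Then $A\setminus\{x,x',w\}\subset w$ has type $\omega^\omega$, so it contains $u<v$ with $\Phi(\{u,v,w\})=\{x,x'\}$, and $A$ is not rainbow.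

To pass from $n$ to $n+1$, let $f$ be a $2$-bounded coloring of $[\omega_1]^n$ without rainbow sets of type $\alpha$, and color $t\in[\omega_1]^{n+1}$ by $g(t)=(f(t\setminus\{\max t\}),\max t)$. The fiber of $(\xi,w)$ injects into $f^{-1}\{\xi\}$ by removing $w$, so $g$ is $2$-bounded. If $A$ has type $\alpha+1$ and maximum $w$, then $A\setminus\{w\}$ has type $\alpha$ and contains $n$-sets $s\ne s'$ with $f(s)=f(s')$; hence $g(s\cup\{w\})=g(s'\cup\{w\})$, and $A$ is not rainbow for $g$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Todorcevic}
Todor\v{c}evi\'c, \emph{Partitioning pairs of countable ordinals}, Acta Math. 159 (1987).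

\bibitem{Zhang}
Jing Zhang, \emph{Some remarks on uncountable rainbow Ramsey theory}, arXiv:1809.00649 (2018).

\end{thebibliography}
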